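
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{conjecture}[theorem]{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Integrality of adjoint shifted multiplication operators\\ for Macdonald functions}


\begin{abstract}
Multiplication by a shifted (interpolation) Macdonald function $J^\#_\mu$, transported to ordinary symmetric functions by Lassalle's shift map, is an operator $L_\mu$ on the symmetric functions over $\mathbb Q(q,t)$. We prove a conjecture from a paper of Mickler: the adjoint of $L_\mu$ for the Macdonald inner product preserves the symmetric functions with coefficients in $\mathbb Q[q^{\pm1},t^{\pm1}]$. More generally, for every ring $A$ with $\mathbb Z[q,t^{-1}]\subseteq A\subseteq\mathbb Q(q,t)$ we determine all $f$ such that the adjoint of shifted multiplication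 by $f$ preserves the symmetric functions over $A$. For $\mathbb Z[q,t^{-1}]$ and three of its localizations we find exactly which scalar multiples of $L_\mu^\dagger$ preserve integrality. The proof passes to the dual lattice, turns it into the standard lattice by transposing partitions, and then shows, with nonsymmetric interpolation operators, that the shift map and its inverse preserve integrality.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $K=\mathbb Q(q,t)$ and $u=t^{-1}$. Let $\Lambda$ be the ring of symmetric functions over $K$, with degree-$d$ part $\Lambda^d$. All rings contain $1$. For a subring $A\subseteq K$ put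
\[
\Lambda_A=\bigoplus_\rho A\,m_\rho ,
\]
the symmetric functions with coefficients in $A$. The products $h_\rho$ of complete functions, and the products $e_\rho$ of elementary functions, are also $A$-bases of $\Lambda_A$; if $\mathbb Q\subseteq A$, so are the power sum products $p_\rho$. The ring of main interest is $R=\mathbb Q[q^{\pm1},t^{\pm1}]$.

The \emph{Macdonald inner product} on $\Lambda$ is
\[
\langle p_\rho,p_\sigma\rangle_{q,t}=\delta_{\rho\sigma}\,z_\rho\prod_i\frac{1-q^{\rho_i}}{1-t^{\rho_i}} ,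
\]
where $z_\rho=\prod_i i^{m_i(\rho)}m_i(\rho)!$ and $m_i(\rho)$ is the number of parts of $\rho$ equal to $i$. The \emph{Macdonald functions} $P_\lambda$ are pairwise orthogonal and satisfy $P_\lambda\in m_\lambda+\sum_{\nu<\lambda}K m_\nu$ in dominance order. For a box $s$ of $\lambda$ with arm length $a(s)$ and leg length $l(s)$, put
\[
c_\lambda=\prod_{s\in\lambda}(1-q^{a(s)}t^{l(s)+1}),\qquad c'_\lambda=\prod_{s\in\lambda}(1-q^{a(s)+1}t^{l(s)}),\qquad J_\lambda=c_\lambda P_\lambda .
\]
The integral form $J_\lambda$ lies in $\Lambda_R$, and $\langle J_\lambda,J_\lambda\rangle_{q,t}=c_\lambda c'_\lambda$.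

\emph{Shifted symmetric functions.} For $n\ge1$ let $\Lambda^*_n$ be the algebra of polynomials in $x_1,\dots,x_n$ over $K$ that are symmetric in the variables $x_it^{-i}$. Let $\Lambda^*_{(q,t)}$ be the projective limit of the $\Lambda_n^*$ along $x_{n+1}\mapsto1$, in the category of algebras filtered by degree. An element $F$ can be evaluated at $q^\lambda=(q^{\lambda_1},q^{\lambda_2},\dots)$ for every partition $\lambda$. Its top-degree component is a symmetric function, which we read in the variables $x_it^{-i}$; reading it in $t^jx_it^{-i}$ for a fixed $j$ does not affect the conjecture below (Remark~\ref{rem:norm}). The \emph{shifted Macdonald function} $J^\#_\mu$ is the unique element of degree $|\mu|$ such that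
\begin{itemize}
\item its top-degree component is $J_\mu$;
\item $J^\#_\mu(q^\lambda)=0$ for every partition $\lambda\ne\mu$ with $|\lambda|\le|\mu|$.
\end{itemize}
Thus $J^\#_\mu$ is $J_\mu$ with lower terms added so that it vanishes at all partitions of size at most $|\mu|$ except $\mu$ itself. In fact $J^\#_\mu(q^\lambda)=0$ unless $\mu\subseteq\lambda$, and the $J^\#_\mu$ form a basis of $\Lambda^*_{(q,t)}$. \emph{Lassalle's shift map} is the $K$-linear isomorphism
\[
\operatorname{sh}_{q,t}:\Lambda\to\Lambda^*_{(q,t)},\qquad \operatorname{sh}_{q,t}(J_\rho)=J^\#_\rho .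
\]

The shift map is not multiplicative. It carries the product of $\Lambda^*_{(q,t)}$ to a second commutative product on $\Lambda$,
\[
f\star g=\operatorname{sh}_{q,t}^{-1}\bigl(\operatorname{sh}_{q,t}(f)\,\operatorname{sh}_{q,t}(g)\bigr),\qquad L_f(g)=f\star g,
\]
which for homogeneous $f,g$ agrees with the ordinary product up to terms of lower degree. We write $L_\mu=L_{J_\mu}$ and define $d^\rho_{\mu\tau}=d^\rho_{\mu\tau}(q,t)$ by
\[
J^\#_\mu J^\#_\tau=\sum_\rho d^\rho_{\mu\tau}\,J^\#_\rho,\qquad\text{equivalently}\qquad L_\mu(J_\tau)=\sum_\rho d^\rho_{\mu\tau}J_\rho .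
\]
Let $L_f^\dagger$ be the adjoint of $L_f$ for $\langle\cdot,\cdot\rangle_{q,t}$, that is, $\langle L_f^\dagger h,g\rangle_{q,t}=\langle h,L_fg\rangle_{q,t}$; it exists by Section~\ref{subsec:link}. For $f=J_\mu$ it is given by the finite sum
\begin{equation}\label{eq:adjJ}
L_\mu^\dagger(J_\lambda)=\sum_\tau d^\lambda_{\mu\tau}\,\frac{c_\lambda c'_\lambda}{c_\tau c'_\tau}\,J_\tau .
\end{equation}

\begin{conjecture}[from \cite{Mickler}]\label{conj}
For every partition $\mu$ the adjoint $L_\mu^\dagger$ preserves $\Lambda_R$. Equivalently, $L_\mu^\dagger(p_\rho)\in\Lambda_R$ for all $\rho$.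
\end{conjecture}

The two forms agree because the $p_\rho$ are an $R$-basis of $\Lambda_R$.

\subsection{Which answer to expect}

Formula \eqref{eq:adjJ} has the denominators $c_\tau c'_\tau$, and expanding a monomial function in the $J_\lambda$ costs further denominators. The conjecture says that all of these cancel, up to powers of $q$ and $t$. To see why one might believe this, replace $\star$ by the ordinary product. Let $\eta$ be the $K$-algebra automorphism of $\Lambda$ with
\[
\eta(p_k)=\frac{1-t^k}{1-q^k}\,p_k,\qquad\text{and put}\qquad g_\rho=\eta(h_\rho),\qquad \Lambda_A^\vee=\bigoplus_\rho A\,g_\rho .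
\]
The $g_\rho$ are the basis dual to the $m_\rho$ (Lemma~\ref{lem:dual}), so $\Lambda_A^\vee$ is the lattice dual to $\Lambda_A$, and an adjoint operator $T^\dagger$ preserves $\Lambda_A$ exactly when $T$ preserves $\Lambda_A^\vee$. But $\Lambda_A^\vee=A[g_1,g_2,\dots]$ is a \emph{ring} containing $1$. So the adjoint of ordinary multiplication by $f$ preserves $\Lambda_A$ if and only if $f\in\Lambda_A^\vee$. Finally $J_\mu\in\Lambda_R^\vee$: Macdonald's duality automorphism
\[
\omega_{q,t}(p_k)=(-1)^{k-1}\frac{1-q^k}{1-t^k}\,p_k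
\]
maps $\Lambda_R^\vee$ onto $\Lambda_R$ and $J_\mu(q,t)$ to $J_{\mu'}(t,q)$, which lies in $\Lambda_R$.

The same argument proves Conjecture~\ref{conj} as soon as one knows that $\Lambda_R^\vee$ is closed under $\star$. This is the real content of the problem: the lower-order terms of $\star$ are defined by vanishing conditions, which make no reference to the lattice.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every partition $\mu$, $L_\mu^\dagger(\Lambda_R)\subseteq\Lambda_R$. Thus Conjecture~\ref{conj} is true.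
\end{theorem}

\begin{theorem}\label{thm:class}
Let $A$ be a ring with $\mathbb Z[q,t^{-1}]\subseteq A\subseteq K$, and let $f\in\Lambda$. Then $L_f^\dagger$ is a well-defined operator on $\Lambda$, and
\begin{equation}\label{eq:class}
L_f^\dagger(\Lambda_A)\subseteq\Lambda_A\iff f\in\Lambda_A^\vee\iff\omega_{q,t}f\in\Lambda_A .
\end{equation}
Among the subrings $A\subseteq K$ spanned over $\mathbb Z$ by Laurent monomials $q^it^j$, the ones for which \eqref{eq:class} holds for all $f$ are exactly those that contain $\mathbb Z[q,t^{-1}]$.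
\end{theorem}

For partitions $\lambda$ and $\mu$ put $n(\lambda)=\sum_i(i-1)\lambda_i$, $(z;z)_k=\prod_{j=1}^k(1-z^j)$ and
\[
b_\lambda(t)=\prod_{i\ge1}(t;t)_{m_i(\lambda)},\qquad\text{so that}\qquad b_{\mu'}(q)=\prod_{i\ge1}(q;q)_{\mu_i-\mu_{i+1}} .
\]

\begin{theorem}\label{thm:sharp}
Let $c\in K$ and let $\mu$ be a partition.
\begin{itemize}
\item $c\,L_\mu^\dagger$ preserves $\Lambda_{\mathbb Z[q,t^{-1}]}$ if and only if $c\in t^{-n(\mu)}\,b_{\mu'}(q)^{-1}\,\mathbb Z[q,t^{-1}]$.
\item For $A=\mathbb Z[q,t^{\pm1}]$, $\mathbb Z[q^{\pm1},t^{\pm1}]$ or $R$, $c\,L_\mu^\dagger$ preserves $\Lambda_A$ if and only if $c\in b_{\mu'}(q)^{-1}A$.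
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:d}
For all partitions $\lambda,\mu,\tau$, the element $N=c_\lambda c'_\lambda\,d^\lambda_{\mu\tau}$ lies in $t^{\,n(\lambda)+|\lambda|+n(\mu)+n(\tau)}\,\mathbb Z[q,t^{-1}]$. In $\mathbb Z[q,t^{\pm1}]$ it is divisible by $b_\lambda(t)\,b_{\mu'}(q)\,b_{\tau'}(q)$ and by $b_{\lambda'}(q)\,b_\mu(t)\,b_\tau(t)$.
\end{corollary}

\subsection{Strategy and tools}

We prove that $\Lambda_A^\vee$ is closed under $\star$ in two moves.

First, values of shifted functions at partitions are governed by the sums $\sum_{(i,j)\in\lambda}q^{k(j-1)}u^{k(i-1)}$, which are unchanged when $q$ and $u$ are exchanged and $\lambda$ is transposed. This symmetry carries $\star$ to the analogous product with parameters $(u,q)$ instead of $(q,u)$, and it carries $\Lambda_A^\vee$ to $\Lambda_A$ (Section~\ref{sec:transp}).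

Second, the shift map restricts to a bijection from $\Lambda_A$ onto the shifted functions \emph{with coefficients in $A$} (Section~\ref{sec:integral}). Those obviously form a ring, so $\Lambda_A$ is closed under the transported product. The second move is the main work. We build the shift map from the constant $1$ by explicit operators on nonsymmetric polynomials. The only denominators that survive are powers of one of the two parameters, and a second use of transposition removes them.

The following published results are used.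
\begin{itemize}
\item[(M1)] \cite[VI, (5.1)]{Macdonald}: $\omega_{q,t}P_\lambda(q,t)=Q_{\lambda'}(t,q)$, where $Q_\lambda=P_\lambda/\langle P_\lambda,P_\lambda\rangle_{q,t}=(c_\lambda/c'_\lambda)P_\lambda$.
\item[(M2)] \cite[VI, (4.14)(iv)]{Macdonald}: $P_\lambda(q^{-1},t^{-1})=P_\lambda(q,t)$.
\item[(M3)] \cite[VI, (7.13$'$), (6.24)(ii)]{Macdonald}: $P_\lambda=\sum_T\psi_Tx^T$ over semistandard tableaux $T$ of shape $\lambda$. Here $\psi_T$ is the product, over the horizontal strips $\nu/\kappa$ formed by the boxes of $T$ with a given entry, of the factors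
\[
\psi_{\nu/\kappa}=\prod_{s\in R_{\nu/\kappa}-C_{\nu/\kappa}}\frac{r_\kappa(s)}{r_\nu(s)},\qquad r_\nu(s)=\frac{1-q^{a}t^{l+1}}{1-q^{a+1}t^{l}},
\]
where $R_{\nu/\kappa}$ (resp.\ $C_{\nu/\kappa}$) is the union of the rows (resp.\ columns) meeting $\nu/\kappa$, the arm $a=a_\nu(s)$ and leg $l=l_\nu(s)$ are taken in $\nu$, and $r_\nu(s)=1$ if $s\notin\nu$.
\item[(M4)] \cite[VI, (6.17)]{Macdonald}, with the variable called $u$ there set to $0$: the specialization $p_k\mapsto1/(1-t^k)$ maps $J_\lambda$ to $t^{n(\lambda)}$.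
\item[(I)] $J_\lambda\in\Lambda_{\mathbb Z[q,t]}$. Indeed $J_\lambda=\sum_\nu K_{\nu\lambda}(q,t)S_\nu(x;t)$ with $S_\nu\in\Lambda_{\mathbb Z[t]}$, and $K_{\nu\lambda}(q,t)\in\mathbb Z[q,t]$ by \cite{Knop,Sahi,GarsiaTesler}.
\end{itemize}
Theorem~\ref{thm:class} uses none of these, Theorem~\ref{thm:main} uses only (M1) and the facts recalled above, and (M2)--(M4) and (I) enter only in Section~\ref{sec:sharp}.

\section{The shift map with two parameters}\label{sec:shift}

Transposition will exchange $q$ and $u$, so we set up the theory for a pair $(v,w)$ that is either $(q,u)$ or $(u,q)$. In both cases $v,w$ are algebraically independent over $\mathbb Q$ and $K=\mathbb Q(v,w)$. A polynomial of degree $\le d$ with $d<0$ is $0$.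

\subsection{Vanishing}

For a partition $\lambda$ with $\ell(\lambda)\le n$ put $\bar\lambda=(v^{\lambda_i}w^{i-1})_{i=1}^n$.

\begin{lemma}\label{lem:vanish}
Let $n\ge0$ and $d\in\mathbb Z$. Let $F\in K[y_1,\dots,y_n]$ be symmetric of degree $\le d$, with $F(\bar\lambda)=0$ for all partitions $\lambda$ with $\ell(\lambda)\le n$ and $|\lambda|\le d$. Then $F=0$.
\end{lemma}

\begin{proof}
Induct on $n+d$. If $d<0$ then $F=0$ by degree; if $n=0$ and $d\ge0$, then $F$ is a constant that vanishes at the empty partition. Let $n\ge1$, $d\ge0$. If $\lambda_n=0$, the last coordinate of $\bar\lambda$ is $w^{n-1}$ and the others form the point of $\lambda$ in $n-1$ variables. So $F(y_1,\dots,y_{n-1},w^{n-1})=0$ by the case $(n-1,d)$. Hence $y_n-w^{n-1}$ divides $F$, and by symmetry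
\begin{equation}\label{eq:E}
F=\prod_{i=1}^n(y_i-w^{n-1})\cdot h(y_1/v,\dots,y_n/v)
\end{equation}
with $h$ symmetric of degree $\le d-n$. If $\lambda_n\ge1$, each coordinate of $\bar\lambda$ contains a positive power of $v$, so the product in \eqref{eq:E} is nonzero at $\bar\lambda$. Moreover $\bar\lambda/v$ is the point of $(\lambda_1-1,\dots,\lambda_n-1)$. So $h$ vanishes at all partitions with at most $n$ rows and size $\le d-n$, and $h=0$ by the case $(n,d-n)$.
\end{proof}

\subsection{The stable algebra and the shift map}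

Let $\Lambda^*(v,w)$ be the algebra of sequences $F=(F_n)_{n\ge1}$ of symmetric polynomials $F_n\in K[y_1,\dots,y_n]$ of bounded degree such that $F_{n+1}(y_1,\dots,y_n,w^n)=F_n$. It is filtered by the subspaces $\Lambda^*_{\le d}$ where all $\deg F_n\le d$. For a partition $\lambda$ put $F(\lambda)=F_n(\bar\lambda)$ for any $n\ge\max(1,\ell(\lambda))$; the value does not depend on $n$, because adding an empty row appends the coordinate $w^n$.

If $F\in\Lambda^*_{\le d}$, the degree-$d$ components of the $F_n$ are compatible under $y_{n+1}\mapsto0$ and define $\operatorname{top}_dF\in\Lambda^d$. Clearly $\operatorname{top}_dF=0$ iff $F\in\Lambda^*_{\le d-1}$, and $\operatorname{top}_{d+e}(FG)=\operatorname{top}_dF\cdot\operatorname{top}_eG$ for $G\in\Lambda^*_{\le e}$.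

For a subring $A\subseteq K$ let $\Lambda^*_A(v,w)$ be the set of $F$ with all $F_n\in A[y_1,\dots,y_n]$. It is visibly a \emph{subring}, and this is the fact on which everything rests. If $F\in\Lambda_A^*\cap\Lambda^*_{\le d}$, then $\operatorname{top}_dF\in\Lambda_A$, since the coefficients can be read off in $n\ge d$ variables.

Let $p_k^*=\bigl(\sum_{i\le n}(y_i^k-w^{k(i-1)})\bigr)_{n}$. It lies in $\Lambda^*(v,w)$ and $\operatorname{top}_kp_k^*=p_k$. Put $p^*_\rho=\prod_ip^*_{\rho_i}$.

\begin{lemma}\label{lem:pstar}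
The $p^*_\rho$ with $|\rho|\le d$ are a $K$-basis of $\Lambda^*_{\le d}$; in particular $\Lambda^*(v,w)=K[p_1^*,p_2^*,\dots]$ is a polynomial ring. If $\mathbb Q[w]\subseteq A$, then $\Lambda^*_A(v,w)=A[p_1^*,p_2^*,\dots]$.
\end{lemma}

\begin{proof}
The top component of a nontrivial linear relation would be a nontrivial relation among the $p_\rho$, so the $p^*_\rho$ are independent. For spanning let $F\in\Lambda^*_{\le d}$, write $\operatorname{top}_dF=\sum_{|\rho|=d}c_\rho p_\rho$, subtract $\sum c_\rho p^*_\rho$, and induct on $d$. Now let $\mathbb Q[w]\subseteq A$. Then all $p^*_\rho\in\Lambda^*_A$. If $F\in\Lambda^*_A$, then $\operatorname{top}_dF\in\Lambda_A$, so all $c_\rho\in A$ because the $p_\rho$ are an $A$-basis of $\Lambda_A$, and the difference stays in $\Lambda_A^*$.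
\end{proof}

\begin{proposition}\label{prop:Sh}
\begin{itemize}
\item[(i)] If $F\in\Lambda^*_{\le d-1}$ vanishes at all partitions of size $<d$, then $F=0$.
\item[(ii)] For $f\in\Lambda^d$ there is a unique $\operatorname{Sh}_{v,w}(f)\in\Lambda^*_{\le d}$ that has $\operatorname{top}_d=f$ and vanishes at all partitions of size $<d$.
\item[(iii)] The linear extension $\operatorname{Sh}_{v,w}:\Lambda\to\Lambda^*(v,w)$ is bijective, and $\operatorname{Sh}_{v,w}(1)=1$. An element $F$ vanishes at all partitions of size $<d$ iff $\operatorname{Sh}_{v,w}^{-1}F\in\bigoplus_{e\ge d}\Lambda^e$.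
\end{itemize}
\end{proposition}

\begin{proof}
(i) Apply Lemma~\ref{lem:vanish} to each $F_n$.

(ii) By (i), evaluation maps $\Lambda^*_{\le d-1}$ injectively to the functions on partitions of size $<d$. By Lemma~\ref{lem:pstar} the dimensions agree, so evaluation is bijective. Take any lift of $f$ (a combination of the $p^*_\rho$, $|\rho|=d$) and subtract the element of $\Lambda^*_{\le d-1}$ with the same values at partitions of size $<d$. Uniqueness is (i).

(iii) If $f=\sum_{e\le d}f_e$ with $f_e\in\Lambda^e$, then $\operatorname{Sh}_{v,w}(f)\in\Lambda^*_{\le d}$ has $\operatorname{top}_d=f_d$; bijectivity follows by induction on $d$. For the last claim, ``if'' is clear from (ii). Conversely let $F$ vanish at all partitions of size $<d$, and write $\operatorname{Sh}_{v,w}^{-1}F=h_{<d}+h_{\ge d}$ according to degree. Then $\operatorname{Sh}_{v,w}(h_{<d})\in\Lambda^*_{\le d-1}$ vanishes at all partitions of size $<d$, so it is $0$ by (i).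
\end{proof}

The product transported to $\Lambda$ is
\[
f*_{v,w}g=\operatorname{Sh}_{v,w}^{-1}\bigl(\operatorname{Sh}_{v,w}f\cdot\operatorname{Sh}_{v,w}g\bigr).
\]

\subsection{Back to the question}\label{subsec:link}

Put $y_i=x_iu^{i-1}$ and $(v,w)=(q,u)$. Then $x_it^{-i}=uy_i$, the projection $x_{n+1}\mapsto1$ becomes $y_{n+1}\mapsto u^n$, and the point $x=q^\lambda$ becomes $y=\bar\lambda$. So $\Lambda^*_{(q,t)}=\Lambda^*(q,u)$, with the same filtration and the same evaluations. Only the top components are read in different variables. Let $\epsilon$ be the automorphism of $\Lambda$ that is multiplication by $u^d$ on $\Lambda^d$. In the variables $y_i$ the top component of $J^\#_\rho$ is $u^{|\rho|}J_\rho=\epsilon J_\rho$, and $J_\rho^\#$ vanishes at all partitions of size $<|\rho|$. By Proposition~\ref{prop:Sh}(ii), $J^\#_\rho=\operatorname{Sh}_{q,u}(\epsilon J_\rho)$. Hence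
\begin{equation}\label{eq:link}
\operatorname{sh}_{q,t}=\operatorname{Sh}_{q,u}\circ\epsilon,\qquad \epsilon(f\star g)=\epsilon f*_{q,u}\epsilon g,\qquad f\star1=f .
\end{equation}
If $f\in\Lambda^d$ and $g\in\Lambda^e$, then multiplicativity of $\operatorname{top}$ and Proposition~\ref{prop:Sh}(iii) give
\begin{equation}\label{eq:degrees}
f\star g\in fg+\bigoplus_{\max(d,e)\le k<d+e}\Lambda^k .
\end{equation}

\emph{The adjoint exists.} Let $f\in\Lambda$ and $h\in\Lambda^e$. By \eqref{eq:degrees}, $L_f\Lambda^d\subseteq\bigoplus_{k\ge d}\Lambda^k$, so the functional $g\mapsto\langle h,L_fg\rangle_{q,t}$ vanishes on $\Lambda^d$ for all $d>e$. The inner product is nondegenerate on each finite-dimensional $\Lambda^d$, and different degrees are orthogonal. So the functional is $\langle L_f^\dagger h,\cdot\rangle_{q,t}$ for a unique $L_f^\dagger h\in\bigoplus_{d\le e}\Lambda^d$.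

\section{The dual lattice and the case of degree two}\label{sec:dual}

\begin{lemma}\label{lem:dual}
Let $A\subseteq K$ be a subring.
\begin{itemize}
\item[(i)] $\langle m_\rho,g_\sigma\rangle_{q,t}=\delta_{\rho\sigma}$. Hence $h\in\Lambda_A$ iff $\langle h,g_\sigma\rangle_{q,t}\in A$ for all $\sigma$; $h\in\Lambda_A^\vee$ iff $\langle m_\rho,h\rangle_{q,t}\in A$ for all $\rho$; and $\langle\Lambda_A,\Lambda_A^\vee\rangle_{q,t}\subseteq A$.
\item[(ii)] If a $K$-linear operator $T$ on $\Lambda$ has an adjoint $T^\dagger$, then $T^\dagger\Lambda_A\subseteq\Lambda_A$ iff $T\Lambda_A^\vee\subseteq\Lambda_A^\vee$.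
\item[(iii)] $\omega_{q,t}(g_\rho)=e_\rho$. Hence $\omega_{q,t}(\Lambda_A^\vee)=\Lambda_A$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Since $\eta(p_\rho)=\prod_i\frac{1-t^{\rho_i}}{1-q^{\rho_i}}\,p_\rho$, we have $\langle p_\rho,\eta p_\sigma\rangle_{q,t}=\delta_{\rho\sigma}z_\rho$. So $\langle f,\eta g\rangle_{q,t}$ is the Hall inner product of $f$ and $g$, for which $m_\rho$ and $h_\sigma$ are dual bases.

(ii) By (i), each side says that $\langle T^\dagger m_\rho,g_\sigma\rangle_{q,t}=\langle m_\rho,Tg_\sigma\rangle_{q,t}\in A$ for all $\rho,\sigma$.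

(iii) $\omega_{q,t}\eta(p_k)=(-1)^{k-1}p_k$, which is the standard involution taking $h_\rho$ to $e_\rho$.
\end{proof}

Applied to $T=L_f$: if $\Lambda_A^\vee$ is closed under $\star$, then $L_f^\dagger$ preserves $\Lambda_A$ for every $f\in\Lambda_A^\vee$. Conversely, for any $A$, if $L_f^\dagger$ preserves $\Lambda_A$, then $L_f$ preserves $\Lambda_A^\vee$, and $f=L_f(1)\in\Lambda_A^\vee$ because $1=g_\emptyset$. So everything depends on closure under $\star$. Before proving it we look at a small case.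

\begin{lemma}\label{lem:diag}
Let $f\in\Lambda$ and $|\tau|=d$. The degree-$d$ components of $f\star P_\tau$ and of $L_f^\dagger P_\tau$ both equal $\operatorname{sh}_{q,t}(f)(q^\tau)\,P_\tau$.
\end{lemma}

\begin{proof}
By \eqref{eq:degrees}, $\operatorname{sh}_{q,t}(f)J^\#_\tau=\sum_{|\rho|\ge d}\delta_\rho J^\#_\rho$ for some $\delta_\rho\in K$. Let $|\rho|=d$. Evaluating at $q^\rho$ gives $\delta_\rho J^\#_\rho(q^\rho)=\operatorname{sh}_{q,t}(f)(q^\rho)J^\#_\tau(q^\rho)$, since every other $J^\#_\sigma$ with $|\sigma|\ge d$ vanishes there. Now $J^\#_\rho(q^\rho)\ne0$, for otherwise $J^\#_\rho$, which has degree $d$, would vanish at all partitions of size $\le d$ and be $0$ by Proposition~\ref{prop:Sh}(i). So $\delta_\rho=0$ for $\rho\ne\tau$ and $\delta_\tau=\operatorname{sh}_{q,t}(f)(q^\tau)$. The degree-$d$ part of $L_f$ on $\Lambda^d$ is thus diagonal in the orthogonal basis $P_\tau$, so it is self-adjoint. Its adjoint is the degree-$d$ part of $L_f^\dagger$ on $\Lambda^d$.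
\end{proof}

\begin{example}\label{ex:two}
Take $f=g_1=\frac{1-t}{1-q}\,p_1$. Its image $G=\operatorname{sh}_{q,t}(g_1)$ has top component $g_1$ and vanishes at $\emptyset$, so
\[
G=\frac{1-t}{1-q}\sum_i(x_i-1)t^{-i},\qquad G(q^{(2)})=(1-u)(1+q),\qquad G(q^{(1,1)})=(1-u)(1+u),
\]
because $-(1-t)u=1-u$. By Lemma~\ref{lem:diag} these are the eigenvalues of the degree-two part of $L_{g_1}^\dagger$ on $\Lambda^2$, with eigenvectors $P_{2}$ and $P_{11}=m_{11}$. To pass to monomials write $P_2=m_2+\gamma m_{11}$. From $m_2=p_2$ and $m_{11}=\frac12(p_1^2-p_2)$ we get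
\begin{align*}
\langle m_2,m_{11}\rangle_{q,t}&=-\frac{1-q^2}{1-t^2},\\
\langle m_{11},m_{11}\rangle_{q,t}&=\frac12\,\frac{1-q}{1-t}\Bigl(\frac{1-q}{1-t}+\frac{1+q}{1+t}\Bigr)=\frac{(1-q)(1-qt)}{(1-t)(1-t^2)},
\end{align*}
and therefore
\[
\gamma=\frac{(1-t)(1+q)}{1-qt}=\frac{(1-u)(1+q)}{q-u} .
\]
The degree-two part of $L_{g_1}^\dagger m_2$ is $G(q^{(2)})P_2-\gamma\,G(q^{(1,1)})P_{11}$, in which $m_{11}$ has the coefficient $\gamma\,(G(q^{(2)})-G(q^{(1,1)}))$. The pole of $\gamma$ at $q=u$ \emph{cancels}, because the two eigenvalues differ by $(1-u)(q-u)$. The lower part comes from Lemma~\ref{lem:dual}(i). For $|\rho|=2$ the coefficient of $m_1$ in $L_{g_1}^\dagger m_\rho$ is $\langle m_\rho,g_1\star g_1\rangle_{q,t}=\langle m_\rho,g_1^2\rangle_{q,t}$ by \eqref{eq:degrees}, and $g_1^2=g_{11}$; the constant term is $\langle m_\rho,g_1\rangle_{q,t}=0$. Altogether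
\begin{equation}\label{eq:ex}
L_{g_1}^\dagger m_2=(1-u)(1+q)\,m_2+(1-u)^2(1+q)\,m_{11},\qquad
L_{g_1}^\dagger m_{11}=(1-u^2)\,m_{11}+m_1 .
\end{equation}

Three points illustrate the theorems. All coefficients lie in $\mathbb Z[q,u]$, and both $q$ and $u$ really occur (Theorem~\ref{thm:class}). Since $J_1=(1-t)p_1=(1-q)g_1$, the operator $L_1^\dagger=(1-q)L_{g_1}^\dagger$ may be divided by $1-q=b_{(1)'}(q)$ and stays integral (Theorem~\ref{thm:sharp}). And it is $\Lambda_R^\vee$, not $\Lambda_R$, that matters: for $f=p_1\in\Lambda_R$, the coefficient of $m_1$ in $L_{p_1}^\dagger m_{11}$ is $\frac{1-q}{1-t}\notin R$.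
\end{example}

We do not try to follow such cancellations in higher degree. The proof gives a structural reason for them instead.

\section{Transposing partitions}\label{sec:transp}

The basis $g_\rho$ of $\Lambda_A^\vee$ involves denominators $1-q^k$, which makes this lattice hard to recognize inside $\Lambda^*_{(q,t)}$. Transposition of partitions removes the problem. Write $p_k^{*\prime}$ for the generators of $\Lambda^*(w,v)$, and let
\[
\theta:\Lambda^*(v,w)\to\Lambda^*(w,v),\quad p_k^*\mapsto\frac{1-v^k}{1-w^k}\,p_k^{*\prime},\qquad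
\bar\theta:\Lambda\to\Lambda,\quad p_k\mapsto\frac{1-v^k}{1-w^k}\,p_k
\]
be the $K$-algebra isomorphisms given by Lemma~\ref{lem:pstar}.

\begin{lemma}\label{lem:theta}
$(\theta F)(\lambda')=F(\lambda)$ for all $F$ and $\lambda$. Moreover $\theta\circ\operatorname{Sh}_{v,w}=\operatorname{Sh}_{w,v}\circ\bar\theta$, and $\bar\theta(f*_{v,w}g)=\bar\theta f*_{w,v}\bar\theta g$.
\end{lemma}

\begin{proof}
Summing geometric series along rows,
\[
p_k^*(\lambda)=\sum_i(v^{k\lambda_i}-1)w^{k(i-1)}=(v^k-1)\sum_{(i,j)\in\lambda}v^{k(j-1)}w^{k(i-1)} .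
\]
The same formula with $v,w$ exchanged, at $\lambda'$, is $p_k^{*\prime}(\lambda')=(w^k-1)\sum_{(i,j)\in\lambda}w^{k(i-1)}v^{k(j-1)}$. So $(\theta p_k^*)(\lambda')=p_k^*(\lambda)$. Since $\theta$ and evaluation are algebra maps, this gives the first claim.

On the basis $p^*_\rho$ one sees that $\theta$ preserves the filtration and $\operatorname{top}_d\theta=\bar\theta\operatorname{top}_d$. So for $f\in\Lambda^d$ the element $\theta\operatorname{Sh}_{v,w}f$ has top component $\bar\theta f$ and, by the first claim, vanishes at all partitions of size $<d$. By Proposition~\ref{prop:Sh}(ii) for $(w,v)$ it is $\operatorname{Sh}_{w,v}(\bar\theta f)$. The last claim follows because $\theta$ is multiplicative.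
\end{proof}

\begin{proposition}\label{prop:kappa}
Let $(v,w)=(q,u)$ and $\kappa=\bar\theta\circ\epsilon$. Then $\kappa=(-1)^d\omega_{q,t}$ on $\Lambda^d$, $\kappa(\Lambda_A^\vee)=\Lambda_A$ for every subring $A\subseteq K$, and
\[
\kappa(f\star g)=\kappa f*_{u,q}\kappa g .
\]
Consequently $\Lambda_A^\vee$ is closed under $\star$ if and only if $\Lambda_A$ is closed under $*_{u,q}$.
\end{proposition}

\begin{proof}
$\kappa(p_k)=u^k\frac{1-q^k}{1-u^k}p_k=-\frac{1-q^k}{1-t^k}p_k=(-1)^k\omega_{q,t}(p_k)$, which gives the first claim. The second follows from Lemma~\ref{lem:dual}(iii), since signs do not change the lattice spanned by the $e_\rho$. The third combines \eqref{eq:link} and Lemma~\ref{lem:theta}.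
\end{proof}

\section{Integrality of the shift map}\label{sec:integral}

\begin{theorem}\label{thm:int}
Let $A$ be a ring with $\mathbb Z[v,w]\subseteq A\subseteq K$. Then $\operatorname{Sh}_{v,w}(\Lambda_A)=\Lambda^*_A(v,w)$. Consequently $\Lambda_A$ is closed under $*_{v,w}$.
\end{theorem}

The consequence is immediate, since $\Lambda^*_A(v,w)$ is a ring. Surjectivity is also easy: if $\operatorname{Sh}_{v,w}(\Lambda_A)\subseteq\Lambda_A^*$ is known and $F\in\Lambda^*_A\cap\Lambda^*_{\le d}$, then $f=\operatorname{top}_dF\in\Lambda_A$, and $F-\operatorname{Sh}_{v,w}f\in\Lambda_A^*\cap\Lambda^*_{\le d-1}$; induct on $d$. So the task is to show that the polynomials $\operatorname{Sh}_{v,w}(m_\rho)_n$ have coefficients in $\mathbb Z[v,w]$.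

\subsection{Degree two, and where to look for a proof}

In degree two one must correct $(p_1^*)^2$ and $p_2^*$ so that they vanish at $\emptyset$ and $(1)$. As $p_k^*(\emptyset)=0$ and $p_k^*((1))=v^k-1$,
\[
\operatorname{Sh}_{v,w}(p_1^2)=(p_1^*)^2-(v-1)p_1^*,\qquad \operatorname{Sh}_{v,w}(p_2)=p_2^*-(v+1)p_1^* .
\]
Half the difference is $\operatorname{Sh}_{v,w}(m_{11})=\frac12\bigl((p_1^*)^2-p_2^*\bigr)+p_1^*$. With $[n]=1+w+\dots+w^{n-1}$, its $n$-th component is
\begin{equation}\label{eq:m11}
e_2(y)-([n]-1)\,e_1(y)+h_2(1,w,\dots,w^{n-1})-[n] .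
\end{equation}
The $\frac12$ has disappeared, and so has the division by $v-1$ that produced the coefficient $v+1=(v^2-1)/(v-1)$. The formulas $\operatorname{Sh}_{v,w}(m_1)_2=y_1+y_2-1-w$ and $\operatorname{Sh}_{v,w}(m_2)_1=(y_1-1)(y_1-v)$ show that $\operatorname{Sh}_{v,w}(\Lambda_A)\subseteq\Lambda^*_A(v,w)$ can hold only if $A$ contains both $v$ and $w$.

In general the interpolation conditions form a linear system, and solving it directly produces denominators. We want to build $\operatorname{Sh}_{v,w}$ by operators instead. One such operator appeared in \eqref{eq:E}: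
\[
E_nh=\prod_{i=1}^n(y_i-w^{n-1})\cdot h(y_1/v,\dots,y_n/v)
\]
turns vanishing at partitions with at most $n$ rows and size $<d$ into vanishing at those of size $<d+n$. Comparing top components and using Lemma~\ref{lem:vanish}, we get $\operatorname{Sh}_{v,w}(e_nf)_n=v^dE_n\bigl(\operatorname{Sh}_{v,w}(f)_n\bigr)$ for $f\in\Lambda^d$, with no division except by powers of $v$. But this reaches only top components divisible by $y_1\cdots y_n$. We need to multiply by one variable at a time, that is, we need an $n$-th root of $E_n$. The operator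
\[
f\longmapsto(y_n-w^{n-1})\,f(y_n/v,y_1,\dots,y_{n-1})
\]
is such a root (equation \eqref{eq:Phik} below with $k=n$). It does not preserve symmetry, so we must interpolate on nonsymmetric polynomials, at points indexed by all of $\mathbb N^n$, and we need further operators that move the distinguished variable to other positions. These operators are those of Knop and Sahi; everything needed about them is proved here.

\subsection{Nonsymmetric interpolation}

Fix $n\ge0$. Let $\mathcal P=K[y_1,\dots,y_n]$, with $\mathcal P_{\le d}$ the polynomials of degree $\le d$ (zero if $d<0$) and $\mathcal P_d$ the homogeneous ones of degree $d$. For $\nu\in\mathbb N^n$ put $|\nu|=\sum\nu_i$ and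
\[
k_i(\nu)=\#\{j<i:\nu_j\ge\nu_i\}+\#\{j>i:\nu_j>\nu_i\},\qquad \bar\nu=(v^{\nu_i}w^{k_i(\nu)})_{i=1}^n .
\]
Thus $k_i(\nu)+1$ is the rank of position $i$ when larger entries come first and ties are broken in favor of the smaller index. The following facts are used.
\begin{itemize}
\item[(a)] The $k_i(\nu)$ are a permutation of $0,\dots,n-1$. For a partition, $\bar\nu$ is the point of Section~\ref{sec:shift}. In general $\bar\nu$ is a permutation of $\overline{\nu^+}$, where $\nu^+$ is the decreasing rearrangement of $\nu$: indeed $\bar\nu_i=(\overline{\nu^+})_{k_i(\nu)+1}$.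
\item[(b)] If $\nu_i=\nu_{i+1}$, then $k_{i+1}(\nu)=k_i(\nu)+1$ and $\bar\nu_{i+1}=w\,\bar\nu_i$. If $\nu_i\ne\nu_{i+1}$, then $\overline{s_i\nu}=s_i\bar\nu$, where $s_i$ swaps positions $i,i+1$; swapping adjacent unequal entries does not affect the breaking of ties. Always $\bar\nu_i\ne\bar\nu_{i+1}$, since the exponents of $w$ differ.
\item[(c)] If $\nu_n=0$, then $\bar\nu_n=w^{n-1}$, and $(\bar\nu_1,\dots,\bar\nu_{n-1})$ is the point of $(\nu_1,\dots,\nu_{n-1})\in\mathbb N^{n-1}$.
\item[(d)] If $\nu_n\ge1$, then $\bar\nu_n\ne w^{n-1}$, and for $\nu^*=(\nu_n-1,\nu_1,\dots,\nu_{n-1})$ we have $\overline{\nu^*}=(\bar\nu_n/v,\bar\nu_1,\dots,\bar\nu_{n-1})$. Indeed $k_1(\nu^*)=\#\{j<n:\nu_j>\nu_n-1\}=\#\{j<n:\nu_j\ge\nu_n\}=k_n(\nu)$. For $i<n$, the entry moved to the front counts in $k_{i+1}(\nu^*)$ iff $\nu_n-1\ge\nu_i$, that is, iff $\nu_n>\nu_i$, which is exactly when it counted in $k_i(\nu)$. So $k_{i+1}(\nu^*)=k_i(\nu)$.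
\end{itemize}

Define, for $n\ge1$,
\[
\Delta f=f(y_n/v,y_1,\dots,y_{n-1}),\qquad \Phi=(y_n-w^{n-1})\Delta,\qquad \bar\Phi=y_n\Delta,
\]
and for $1\le i<n$
\begin{equation}\label{eq:H}
H_if=s_if+(1-w)\,y_i\,\frac{f-s_if}{y_i-y_{i+1}}=\frac{(1-w)y_i}{y_i-y_{i+1}}\,f+\frac{w\,y_i-y_{i+1}}{y_i-y_{i+1}}\,s_if .
\end{equation}
$\Delta$ is a degree-preserving automorphism of $\mathcal P$, and $H_i$ maps $\mathcal P_d$ to $\mathcal P_d$. Fact (c) makes $\Phi f$ vanish at $\bar\nu$ when $\nu_n=0$, and (d) describes the other points: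
\begin{equation}\label{eq:Phieval}
(\Phi f)(\bar\nu)=0\ \text{ if }\nu_n=0,\qquad (\Phi f)(\bar\nu)=(\bar\nu_n-w^{n-1})\,f(\overline{\nu^*})\ \text{ if }\nu_n\ge1 .
\end{equation}

\begin{lemma}\label{lem:nsvanish}
If $f\in\mathcal P_{\le d}$ vanishes at all $\bar\nu$ with $|\nu|\le d$, then $f=0$. Hence evaluation $\mathcal P_{\le d}\to K^{\{\nu:|\nu|\le d\}}$ is bijective.
\end{lemma}

\begin{proof}
Induct on $n+d$; the cases $d<0$ and $n=0$ are trivial. By (c) and the case $(n-1,d)$, $f(y_1,\dots,y_{n-1},w^{n-1})=0$. So $f=(y_n-w^{n-1})g=\Phi h$ with $h=\Delta^{-1}g\in\mathcal P_{\le d-1}$. The map $\nu\mapsto\nu^*$ is a bijection from $\{|\nu|\le d,\ \nu_n\ge1\}$ to $\{|\nu|\le d-1\}$. By \eqref{eq:Phieval} and $\bar\nu_n\ne w^{n-1}$, $h$ vanishes at all points of size $\le d-1$, so $h=0$ by the case $(n,d-1)$. Both spaces have dimension $\#\{\nu:|\nu|\le d\}$.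
\end{proof}

Let $I_d=\{f\in\mathcal P_{\le d}:f(\bar\nu)=0\text{ for all }|\nu|<d\}$. By Lemma~\ref{lem:nsvanish} for $d-1$, taking the degree-$d$ component $I_d\to\mathcal P_d$ is injective. By Lemma~\ref{lem:nsvanish} for $d$, the conditions defining $I_d$ are independent, so $\dim I_d=\dim\mathcal P_{\le d}-\dim\mathcal P_{\le d-1}=\dim\mathcal P_d$, and the map is bijective. Let $\Psi=\Psi_n:\mathcal P\to\mathcal P$ be the linear map whose restriction to each $\mathcal P_d$ is the inverse bijection $\mathcal P_d\to I_d$. Then $\Psi(1)=1$, and for $n\ge1$ and $f\in\Lambda^d$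
\begin{equation}\label{eq:ShPsi}
\operatorname{Sh}_{v,w}(f)_n=\Psi_n\bigl(f(y_1,\dots,y_n)\bigr).
\end{equation}
Indeed, the left side is symmetric and vanishes at $\bar\lambda$ for all partitions $\lambda$ with $\ell(\lambda)\le n$ and $|\lambda|<d$, hence by (a) at all $\bar\nu$ with $|\nu|<d$. So it lies in $I_d$, and its degree-$d$ component is $f(y_1,\dots,y_n)$.

\begin{lemma}\label{lem:intertwine}
$\Psi H_i=H_i\Psi$ for $1\le i<n$, and $\Psi\bar\Phi=\Phi\Psi$ for $n\ge1$.
\end{lemma}

\begin{proof}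
Evaluate the second form of \eqref{eq:H} at $\bar\nu$; the denominator is nonzero by (b). If $\nu_i=\nu_{i+1}$, the coefficient $w\bar\nu_i-\bar\nu_{i+1}$ of $(s_if)(\bar\nu)$ vanishes, so $(H_if)(\bar\nu)$ is a multiple of $f(\bar\nu)$. Otherwise it is a linear combination of $f(\bar\nu)$ and $f(\overline{s_i\nu})$. As $|s_i\nu|=|\nu|$, we get $H_iI_d\subseteq I_d$. For $f\in\mathcal P_d$, the element $H_i\Psi f\in I_d$ has degree-$d$ component $H_if$, so it equals $\Psi H_if$.

Since $|\nu^*|=|\nu|-1$, \eqref{eq:Phieval} gives $\Phi I_d\subseteq I_{d+1}$. For $f\in\mathcal P_d$ the degree-$(d+1)$ component of $\Phi\Psi f$ is $y_n\Delta f=\bar\Phi f$, so $\Phi\Psi f=\Psi\bar\Phi f$.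
\end{proof}

The factor $w y_i-y_{i+1}$ in $H_i$ explains the choice of this operator: it switches off the value at $s_i\bar\nu$ exactly when that point is not one of the interpolation points.

\begin{example}\label{ex:n2}
Let $n=2$. The points of size $<2$ are $(1,w)$, $(v,w)$, $(w,v)$. Since $y_2=\bar\Phi(1)$ and $y_1=w^{-1}H_1y_2$,
\[
\Psi(y_2)=\Phi(1)=y_2-w,\qquad \Psi(y_1)=w^{-1}H_1(y_2-w)=y_1-1 .
\]
Next, $y_1y_2=\bar\Phi(y_2)=\bar\Phi^2(1)$ and $y_2^2=v\,\bar\Phi(y_1)$ give
\[
\Psi(y_1y_2)=(y_1-w)(y_2-w),\qquad \Psi(y_2^2)=v\,(y_2-w)(y_2/v-1)=(y_2-w)(y_2-v);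
\]
the first is \eqref{eq:m11} for $n=2$. Finally $H_1(y_2^2)=w\,y_1^2-(1-w)y_1y_2$, so $y_1^2=w^{-1}\bigl(H_1(y_2^2)+(1-w)y_1y_2\bigr)$, and applying $\Psi$ gives
\[
\Psi(y_1^2)=y_1^2-(v+1)y_1-(1-w)y_2+v+w-w^2 .
\]
The factor $v$ cancels the $v^{-1}$ from $\Delta$. The factor $w^{-1}$ disappears in the end, but the computation does not show why.
\end{example}

The general argument follows this pattern: pull a block of highest exponents to the end with the $H_i$, then strip one power from the whole block with $\Phi^k$.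

\begin{proposition}\label{prop:A0}
Let $A_0=\mathbb Z[v,w^{\pm1}]$. Then $\Psi(A_0[y_1,\dots,y_n])\subseteq A_0[y_1,\dots,y_n]$.
\end{proposition}

\begin{proof}
The case $n=0$ is trivial, so let $n\ge1$. For $m\ge0$ let $V_m$ be the $A_0$-span of the monomials $y^\gamma$ with all $\gamma_i\le m$. We show $\Psi V_m\subseteq V_m$ by induction on $m$. The case $m=0$ is $\Psi(1)=1$.

\emph{Formulas for $H_i$.} The operator $H_i$ commutes with multiplication by $s_i$-invariant polynomials, $H_i1=1$, and for $r\ge1$ the first form of \eqref{eq:H} and $\frac{y_i^r-y_{i+1}^r}{y_i-y_{i+1}}=\sum_{j=0}^{r-1}y_i^{r-1-j}y_{i+1}^j$ give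
\begin{equation}\label{eq:Hr}
H_iy_{i+1}^r=w\,y_i^r-(1-w)\sum_{j=1}^{r-1}y_i^{r-j}y_{i+1}^j,\qquad
H_iy_i^r=y_{i+1}^r+(1-w)\sum_{j=0}^{r-1}y_i^{r-j}y_{i+1}^j .
\end{equation}
A monomial $y^\gamma$ is an $s_i$-invariant monomial times $y_i^r$ or $y_{i+1}^r$ with $r=|\gamma_i-\gamma_{i+1}|$. The invariant factor has exponent $\min(\gamma_i,\gamma_{i+1})$ in $y_i$ and $y_{i+1}$, and no exponent in \eqref{eq:Hr} exceeds $r$. Hence $H_iV_m\subseteq V_m$.

\emph{Formula for $\Phi^k$.} For $1\le k\le n$,
\begin{equation}\label{eq:Phik}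
\Phi^kf=\prod_{j=n-k+1}^n(y_j-w^{n-1})\cdot f(y_{n-k+1}/v,\dots,y_n/v,\,y_1,\dots,y_{n-k}),
\end{equation}
and likewise for $\bar\Phi^k$ with $w^{n-1}$ replaced by $0$. This is the definition for $k=1$. If it holds for $k<n$, apply $\Phi$: the substitution $\Delta$ sends $y_1\mapsto y_n/v$ and $y_j\mapsto y_{j-1}$ for $j\ge2$. As $n-k+1\ge2$, the product becomes $\prod_{j=n-k}^{n-1}(y_j-w^{n-1})$, completed by the new factor $y_n-w^{n-1}$. The arguments of $f$ become $y_{n-k}/v,\dots,y_{n-1}/v,\,y_n/v,\,y_1,\dots,y_{n-k-1}$. This is \eqref{eq:Phik} for $k+1$.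

\emph{Induction.} Let $m\ge1$ and assume $\Psi V_{m-1}\subseteq V_{m-1}$. For $y^\gamma\in V_m$ let $k=\#\{i:\gamma_i=m\}$ and $\sigma=\sum_{\gamma_i=m}i$. We show $\Psi y^\gamma\in V_m$ by induction on $k$ and, for fixed $k$, by downward induction on $\sigma$, which is bounded. If $k=0$ then $y^\gamma\in V_{m-1}$ and we are done.

\emph{Case 1: $k\ge1$ and the entries equal to $m$ are the last $k$ entries.} Put $\gamma'=(m-1,\dots,m-1,\gamma_1,\dots,\gamma_{n-k})$, with $k$ entries $m-1$ in front. Then $y^{\gamma'}\in V_{m-1}$, and \eqref{eq:Phik} for $\bar\Phi$ gives $y^\gamma=v^{k(m-1)}\bar\Phi^ky^{\gamma'}$. By Lemma~\ref{lem:intertwine},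
\[
\Psi y^\gamma=v^{k(m-1)}\,\Phi^k\,\Psi y^{\gamma'},\qquad \Psi y^{\gamma'}\in V_{m-1} .
\]
For a monomial $y^\delta\in V_{m-1}$, \eqref{eq:Phik} shows that $v^{k(m-1)}\Phi^ky^\delta$ is $v^{k(m-1)-\delta_1-\dots-\delta_k}$ times a monomial of $V_{m-1}$ times $\prod_{j>n-k}(y_j-w^{n-1})$. The power of $v$ is nonnegative because all $\delta_i\le m-1$, and the product raises the exponent of each variable by at most one. So this lies in $V_m$.

\emph{Case 2: $k\ge1$ and the entries equal to $m$ are not the last $k$ entries.} There is $i$ with $\gamma_i=m>\gamma_{i+1}=:e$. The first formula of \eqref{eq:Hr} with $r=m-e$, multiplied by the $s_i$-invariant remaining factors, gives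
\[
y^\gamma=w^{-1}\Bigl(H_iy^{s_i\gamma}+(1-w)\sum_{j=1}^{m-e-1}y^{\gamma^{(j)}}\Bigr),
\]
where $\gamma^{(j)}$ has entries $(m-j,e+j)$ in positions $i,i+1$ and agrees with $\gamma$ elsewhere. Here $s_i\gamma$ has the same $k$ and larger $\sigma$, while each $\gamma^{(j)}$ has smaller $k$. Apply $\Psi$ and use $\Psi H_i=H_i\Psi$ and $H_iV_m\subseteq V_m$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:int}}

\emph{Step 1.} If $A\supseteq\mathbb Z[v,w^{\pm1}]$, then $\operatorname{Sh}_{v,w}(\Lambda_A)\subseteq\Lambda^*_A(v,w)$ by \eqref{eq:ShPsi} and Proposition~\ref{prop:A0}. Together with the surjectivity argument after the statement, this proves the theorem for such $A$. (This case is enough for Theorem~\ref{thm:main}.)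

\emph{Step 2: removing $w^{-1}$.} The transposition of Section~\ref{sec:transp} exchanges the roles of $v$ and $w$, and for the pair $(w,v)$ it is $v$, not $w$, that Step~1 inverts. Let $\mathcal O$ be the localization of $\mathbb Q[v,w]$ at the prime ideal $(w)$. It contains $\mathbb Z[w,v^{\pm1}]$, so Step~1 for $(w,v)$ gives $\operatorname{Sh}_{w,v}(\Lambda_{\mathcal O})\subseteq\Lambda^*_{\mathcal O}(w,v)$. Neither $1-v^k$ nor $1-w^k$ is divisible by $w$, so the scalars $\frac{1-v^k}{1-w^k}$ are units of $\mathcal O$. Since $\mathbb Q[v,w]\subseteq\mathcal O$, Lemma~\ref{lem:pstar} applies to both pairs and gives $\bar\theta\Lambda_{\mathcal O}=\Lambda_{\mathcal O}$ and $\theta\Lambda^*_{\mathcal O}(v,w)=\Lambda^*_{\mathcal O}(w,v)$. By Lemma~\ref{lem:theta}, $\operatorname{Sh}_{v,w}=\theta^{-1}\operatorname{Sh}_{w,v}\bar\theta$ maps $\Lambda_{\mathcal O}$ into $\Lambda^*_{\mathcal O}(v,w)$. Combined with Step~1 for $A=\mathbb Z[v,w^{\pm1}]$, this shows that the coefficients of $\operatorname{Sh}_{v,w}(m_\rho)_n$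 lie in
\[
\mathbb Z[v,w^{\pm1}]\cap\mathcal O=\mathbb Z[v,w] .
\]
So $\operatorname{Sh}_{v,w}(\Lambda_A)\subseteq\Lambda_A^*(v,w)$ whenever $A\supseteq\mathbb Z[v,w]$, and surjectivity follows as before. \qed

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:class}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
The adjoint $L_f^\dagger$ exists by Section~\ref{subsec:link}. Let $\mathbb Z[q,u]\subseteq A\subseteq K$. By Theorem~\ref{thm:int} for $(v,w)=(u,q)$, $\Lambda_A$ is closed under $*_{u,q}$, so $\Lambda_A^\vee$ is closed under $\star$ by Proposition~\ref{prop:kappa}. The first equivalence in \eqref{eq:class} now follows from Lemma~\ref{lem:dual}(ii) with $T=L_f$, as explained after that lemma. The second is Lemma~\ref{lem:dual}(iii).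

Now let $A$ be spanned over $\mathbb Z$ by Laurent monomials and suppose that \eqref{eq:class} holds for all $f$. Since $g_1\in\Lambda_A^\vee$, the operator $L_{g_1}^\dagger$ preserves $\Lambda_A$. By \eqref{eq:ex} the coefficient of $m_2$ in $L_{g_1}^\dagger m_2$ is $(1-u)(1+q)=1+q-u-qu$. As $A$ is spanned by monomials and distinct monomials are linearly independent, $q$ and $u$ lie in $A$, so $A\supseteq\mathbb Z[q,t^{-1}]$. The converse is the first part.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]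
Apply Theorem~\ref{thm:class} with $A=R$; since $R\supseteq\mathbb Z[u,q^{\pm1}]$, only Step~1 of the proof of Theorem~\ref{thm:int} is needed. It remains to see that $\omega_{q,t}J_\mu\in\Lambda_R$. Transposition swaps arms and legs, so $c'_{\mu'}(t,q)=\prod_{s\in\mu}(1-t^{l(s)+1}q^{a(s)})=c_\mu(q,t)$. By (M1),
\begin{equation}\label{eq:omegaJ}
\omega_{q,t}J_\mu(q,t)=c_\mu(q,t)\,\frac{c_{\mu'}(t,q)}{c'_{\mu'}(t,q)}\,P_{\mu'}(t,q)=J_{\mu'}(t,q).
\end{equation}
Now $J_{\mu'}(q,t)\in\Lambda_R$, and $R$ is stable under exchanging $q$ and $t$. So $J_{\mu'}(t,q)\in\Lambda_R$.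
\end{proof}

\begin{remark}[other normalizations]\label{rem:norm}
Suppose top components are read in the variables $t^jx_it^{-i}$ for a fixed $j\in\mathbb Z$, for example $x_it^{1-i}$. Then $J^\#_\mu$ is multiplied by $t^{j|\mu|}$, the shift map becomes $\operatorname{sh}_{q,t}\circ\epsilon^{-j}$, and $L_f$ becomes $\epsilon^jL_{\epsilon^{-j}f}\,\epsilon^{-j}$; in particular $L_\mu$ becomes $t^{j|\mu|}\epsilon^jL_\mu\epsilon^{-j}$. As $\epsilon$ is self-adjoint, the adjoint of the latter is $t^{j|\mu|}\epsilon^{-j}L_\mu^\dagger\epsilon^{j}$. If $t^{\pm1}\in A$, then $\epsilon$ maps $\Lambda_A$ and $\Lambda_A^\vee$ onto themselves, and $t^{j|\mu|}$ is a unit of $A$. So Theorem~\ref{thm:main}, and Theorems~\ref{thm:class} and~\ref{thm:sharp} for rings containing $t^{\pm1}$, do not depend on this choice.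
\end{remark}

\section{The sharp constant}\label{sec:sharp}

Let $B=\mathbb Z[q,t^{-1}]$. By Theorem~\ref{thm:class} and \eqref{eq:omegaJ}, for $B\subseteq A\subseteq K$ the operator $cL_\mu^\dagger=L_{cJ_\mu}^\dagger$ preserves $\Lambda_A$ iff $c\,J_{\mu'}(t,q)\in\Lambda_A$. So Theorem~\ref{thm:sharp} asks for the greatest common divisor, with respect to $B$, of the monomial coefficients of $J_{\mu'}(t,q)$. After exchanging $q$ and $t$ and writing $\lambda=\mu'$, this concerns the coefficients of $J_\lambda(q,t)$ and the ring $\mathbb Z[q^{-1},t]$. The obvious factor comes from the boxes with arm length $0$: the last boxes of the $m_i(\lambda)$ rows of length $i$ have legs $0,\dots,m_i(\lambda)-1$, so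
\begin{equation}\label{eq:cb}
b_\lambda(t)=\prod_{s:\,a(s)=0}(1-t^{l(s)+1}),\qquad \frac{c_\lambda}{b_\lambda(t)}=\prod_{s:\,a(s)\ge1}(1-q^{a(s)}t^{l(s)+1}) .
\end{equation}
We show that $b_\lambda(t)$ divides all coefficients and that, up to a power of $q$, the quotients have no further common divisor.

\begin{lemma}\label{lem:content}
Let $\tilde J_\lambda=J_\lambda(q,t)/b_\lambda(t)$.
\begin{itemize}
\item[(i)] The monomial coefficients of $J_\lambda$ lie in $\mathbb Z[q,t]$, with $q$-degree $\le n(\lambda')$ and $t$-degree $\le n(\lambda)+|\lambda|$.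
\item[(ii)] $\tilde J_\lambda\in\Lambda_{\mathbb Z[q,t]}$.
\item[(iii)] The monomial coefficients of $q^{-n(\lambda')}\tilde J_\lambda$ lie in $D=\mathbb Z[q^{-1},t]$ and have no common prime divisor in $D$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) We have $\sum_sa(s)=n(\lambda')$ and $\sum_sl(s)=n(\lambda)$. From $1-q^{-a}t^{-l-1}=-q^{-a}t^{-l-1}(1-q^at^{l+1})$ and (M2),
\[
J_\lambda(q,t)=(-1)^{|\lambda|}q^{n(\lambda')}t^{n(\lambda)+|\lambda|}\,J_\lambda(q^{-1},t^{-1}).
\]
By (I) the left side has coefficients in $\mathbb Z[q,t]$, and $J_\lambda(q^{-1},t^{-1})$ has coefficients in $\mathbb Z[q^{-1},t^{-1}]$.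

(ii) In the unique factorization domain $\mathbb Z[q,t]$ an element of the fraction field with nonnegative valuation at all primes lies in the ring. At primes not dividing $b_\lambda(t)$, use (i). The primes dividing $b_\lambda(t)$ are, up to sign, cyclotomic polynomials $\pi=\Phi_d(t)$. Such a $\pi$ does not divide any $1-q^it^j$ with $i\ge1$ and $j\ge0$, as one sees by putting $q=0$. In (M3), a factor different from $1$ can come only from a box $s\in\nu$ in $R_{\nu/\kappa}-C_{\nu/\kappa}$. Its column does not meet $\nu/\kappa$, so $s\in\kappa$. Its row does, so there is a box of $\nu/\kappa$ to its right and $a_\nu(s)\ge1$. The denominator of $r_\kappa(s)/r_\nu(s)$ is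
\[
(1-q^{a_\kappa(s)+1}t^{l_\kappa(s)})(1-q^{a_\nu(s)}t^{l_\nu(s)+1}),
\]
which is prime to $\pi$. So the coefficients of $P_\lambda$ have nonnegative $\pi$-valuation, and by \eqref{eq:cb} so have those of $\tilde J_\lambda=(c_\lambda/b_\lambda(t))P_\lambda$.

(iii) Membership in $D$ follows from (i) and (ii), since dividing by $b_\lambda(t)$ does not change $q$-degrees. Write $z=q^{-1}$ and suppose that a prime $\pi$ of $D=\mathbb Z[z,t]$ divides all coefficients. By \eqref{eq:cb} and $n(\lambda')=\sum_sa(s)$, the coefficient of $m_\lambda$ is $\prod_{a(s)\ge1}(z^{a(s)}-t^{l(s)+1})$, so $\pi$ divides some $z^a-t^{l+1}$ with $a\ge1$. This polynomial is monic in $z$, so $\pi\notin\mathbb Z[t]$, and hence $\pi$ divides no nonzero element of $\mathbb Z[t]$. Also $\pi\ne\pm z$, as putting $z=0$ shows. So $z$ and all nonzero elements of $\mathbb Z[t]$ are units in the localization $D_{(\pi)}$; in particular $\mathbb Q\subseteq D_{(\pi)}$ and $\Lambda_{D_{(\pi)}}=D_{(\pi)}[p_1,p_2,\dots]$. The specialization $p_k\mapsto1/(1-t^k)$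 therefore maps $\Lambda_{D_{(\pi)}}$ to $D_{(\pi)}$, and it maps $z^{n(\lambda')}\tilde J_\lambda\in\pi\Lambda_{D_{(\pi)}}$ into $\pi D_{(\pi)}$. By (M4) the value is $z^{n(\lambda')}t^{n(\lambda)}/b_\lambda(t)$, a unit of $D_{(\pi)}$. This is a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Lemma~\ref{lem:content}(iii) for $\lambda=\mu'$, with $q$ and $t$ exchanged, says that
\[
\hat J=t^{-n(\mu)}\,b_{\mu'}(q)^{-1}\,J_{\mu'}(t,q)
\]
lies in $\Lambda_B$ and that its coefficients $\hat\jmath_\nu$ have no common prime divisor in $B$. With $c_0=c\,t^{n(\mu)}b_{\mu'}(q)$ we have $c\,J_{\mu'}(t,q)=c_0\hat J$. So $cL_\mu^\dagger$ preserves $\Lambda_A$ iff $c_0\hat J\in\Lambda_A$.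

Let $A=B$ and write $c_0=r/s$ in lowest terms. If $c_0\hat J\in\Lambda_B$, then $s\mid r\hat\jmath_\nu$ and so $s\mid\hat\jmath_\nu$ for all $\nu$; thus $s$ is a unit and $c_0\in B$. The converse is clear. So the condition is $c_0\in B$, which is the first claim.

The other three rings are localizations $S^{-1}B$. If $c_0\hat J\in\Lambda_{S^{-1}B}$, then $s_0c_0\hat J\in\Lambda_B$ for some $s_0\in S$, because $\hat J$ has finitely many nonzero coefficients. By the case $A=B$, $s_0c_0\in B$, so $c_0\in S^{-1}B$; again the converse is clear. In these rings $t$ is a unit, so the condition is $c\in b_{\mu'}(q)^{-1}A$.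
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:d}]
By orthogonality $N=\langle J_\lambda,J_\mu\star J_\tau\rangle_{q,t}$. We bound $N$ with $\langle\Lambda_A,\Lambda_A^\vee\rangle_{q,t}\subseteq A$. By \eqref{eq:omegaJ}, $\omega_{q,t}$ maps $t^{-n(\mu)}b_{\mu'}(q)^{-1}J_\mu$ to the element $\hat J\in\Lambda_B$ of the previous proof, so by Lemma~\ref{lem:dual}(iii)
\begin{equation}\label{eq:Jdual}
t^{-n(\mu)}\,b_{\mu'}(q)^{-1}\,J_\mu\in\Lambda_B^\vee\qquad\text{for every }\mu .
\end{equation}
Recall from the proof of Theorem~\ref{thm:class} that $\Lambda_A^\vee$ is closed under $\star$ whenever $A\supseteq B$.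

\emph{First claim.} By Lemma~\ref{lem:content}(i), $t^{-n(\lambda)-|\lambda|}J_\lambda\in\Lambda_B$. By \eqref{eq:Jdual}, $t^{-n(\mu)}J_\mu$ and $t^{-n(\tau)}J_\tau$ lie in $\Lambda_B^\vee$, which is closed under $\star$. So $t^{-n(\lambda)-|\lambda|-n(\mu)-n(\tau)}N\in B$.

\emph{First divisibility.} Let $A=\mathbb Z[q,t^{\pm1}]$. Then $J_\lambda/b_\lambda(t)\in\Lambda_A$ by Lemma~\ref{lem:content}(ii). By \eqref{eq:Jdual} and closure under $\star$, $(J_\mu/b_{\mu'}(q))\star(J_\tau/b_{\tau'}(q))\in\Lambda_A^\vee$. Pair the two.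

\emph{Second divisibility.} For the same $A$, the lattice $\Lambda_A$ is closed under $\star$ as well: $\epsilon\Lambda_A=\Lambda_A$ because $t$ is a unit, so this follows from \eqref{eq:link} and Theorem~\ref{thm:int} for $(q,u)$. So $(J_\mu/b_\mu(t))\star(J_\tau/b_\tau(t))\in\Lambda_A$, while $J_\lambda/b_{\lambda'}(q)\in\Lambda_A^\vee$ by \eqref{eq:Jdual}. Pair the two.
\end{proof}

\begin{example}
Let $\lambda=\mu=\tau=(1)$. By Lemma~\ref{lem:diag} and $J_1^\#=(1-t)\sum_i(x_i-1)t^{-i}$, we have $d^{(1)}_{(1)(1)}=J^\#_1(q^{(1)})=-(1-t)(1-q)t^{-1}$, so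
\[
N=-t^{-1}(1-t)^2(1-q)^2 .
\]
Its $t$-degree is $1=n(\lambda)+|\lambda|+n(\mu)+n(\tau)$, so the bound in Corollary~\ref{cor:d} is attained. The two divisors are $(1-t)(1-q)^2$ and $(1-q)(1-t)^2$.
\end{example}

\begin{thebibliography}{9}

\bibitem{GarsiaTesler}
Garsia--Tesler, Adv. Math. \textbf{123} (1996).

\bibitem{Knop}
F. Knop, J. reine angew. Math. \textbf{482} (1997).

\bibitem{Macdonald}
I. G. Macdonald, \emph{Symmetric Functions and Hall Polynomials}, 2nd ed.

\bibitem{Mickler}
Ryan Mickler, ``Congruences of shifted Jack Littlewood-Richardson coefficients'', arXiv:2606.17822 (2026).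

\bibitem{Sahi}
S. Sahi, IMRN 1996.

\end{thebibliography}

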